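# Last edges and divisors: the upper threshold of the strict Avoider–Enforcer game for unicyclic graphs

## 1. The triangle game seen from its last turn

Two players, Avoider and Enforcer, claim edges of $K_n$. In each turn Avoider claims exactly one free (unclaimed) edge, then Enforcer claims exactly $b$ free edges. Avoider starts. A player who should claim more edges than remain claims all that remain. The game ends when every edge is claimed. In the triangle game Avoider wins if and only if his edges contain no triangle at the end; otherwise Enforcer wins. Enforcer never needs edges for himself: he uses his moves to leave Avoider no harmless edge.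

Put $N=\binom n2$, with $n\ge 2$ throughout. One number governs the end of the game.

**Definition (the last-turn number).** For $b\ge 1$ let $\rho=\rho(n,b)$ be the unique integer with
$$1\le\rho\le b+1,\qquad \rho\equiv N\pmod{b+1}.$$

Let $m$ be the number of Avoider's turns. A full round uses $b+1$ edges, so $N=(m-1)(b+1)+\rho$, and
$$\text{at the start of Avoider's }i\text{-th turn exactly }(m-i)(b+1)+\rho\text{ edges are free.}\tag{1}$$
In particular exactly $\rho$ edges are free at the start of his last turn, whatever the players did before. If $b+1$ divides $N$, then $\rho=b+1$, the largest possible value. For $1\le r\le b+1$, the equality $\rho=r$ means exactly that $b+1$ divides $N-r$.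

**Two cases by hand.** On $K_4$ we have $N=6$. For $b=1$, $\rho=2$ and $m=3$: at his last turn Avoider has two edges, at most one free edge completes a triangle, and two edges are free, so he has a safe one. For $b\ge2$ he gets at most two edges in all. So Enforcer never wins on $K_4$.

On $K_5$ we have $N=10$. For $b=2$, $10=3\cdot3+1$, so $\rho=1$ and $m=4$, and Enforcer wins. Say Avoider claims $12$ first. Enforcer claims $34,35$. There are two cases.

If Avoider now claims an edge $1j$ (or $2j$), then the edge $2j$ (or $1j$) is free and would complete a triangle. Enforcer avoids this edge until the end. In his third turn Avoider must avoid it too, and then three edges are free; Enforcer claims the other two, and Avoider must take the last one.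

If Avoider instead claims $45$, Enforcer claims $13,23$. The free edges are $14,15,24,25$. Whichever one Avoider takes, some other free edge completes a triangle: after $14$, for instance, the edge $15$ does, through $1,4,5$. Enforcer leaves that one for the end.

For $b=3$, $\rho=2$ and $m=3$, and Avoider is safe as on $K_4$. For $b\ge4$ he gets at most two edges. So $b=2$ is the largest $b$ for which Enforcer wins on $K_5$.

The examples suggest the principle that Enforcer wins only if all $\rho$ remaining edges are dangerous at the last turn. If Avoider keeps the number of dangerous edges small, then Enforcer needs a small $\rho$. For triangles this is a short proof.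

**Proposition 1 (triangle case).** If $b\ge 2n^{4/3}$ and $\rho(n,b)\ge n^3/b^2$, then Avoider wins the triangle game on $K_n$.

*Proof.* In each turn $i<m$ Avoider claims a free edge between two isolated vertices of his graph if there is one; otherwise he claims a free edge joining an isolated vertex to a single-edge component. As long as this works, the components of his graph are vertices, single edges and paths with three vertices. We need a bound on the number of paths, and a proof that the rule never gets stuck.

**Few paths.** There are at most $m-1=(N-\rho)/(b+1)<n^2/(2b)$ nontrivial components. Let $i<m$ be the first turn in which a path is created. At its start all components are vertices and edges, and no edge between two isolated vertices is free. So every free edge meets one of fewer than $n^2/b$ non-isolated vertices, and there are fewer than $n^3/b$ free edges. By (1), $(m-i)(b+1)<n^3/b$, so $m-i<n^3/b^2$. All paths are created in turns $i,\dots,m-1$; hence there are fewer than $n^3/b^2$ of them. If no path is created, their number is $0$.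

**The rule never gets stuck.** Suppose it fails for the first time in turn $i<m$. Then every free edge meets a path component or joins two single-edge components. The first kind accounts for at most $3\cdot\frac{n^3}{b^2}\cdot n$ edges, the second for at most $\frac12\big(\frac{n^2}{b}\big)^2$. The sum is $\frac72 n^4/b^2\le\frac7{16}b$, because $b^3\ge8n^4$. But by (1) more than $b+1$ edges are free, a contradiction.

**The last turn.** At the start of turn $m$ an edge completes a triangle only if it joins the two ends of a path component. If there are no paths, no edge is dangerous. Otherwise there are fewer than $n^3/b^2\le\rho$ dangerous edges. In both cases a safe edge is free. $\blacksquare$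

Consequently, for $n\ge64$ Avoider wins for every $b\ge n^{3/2}$: then $b\ge 2n^{4/3}$ and $n^3/b^2\le1\le\rho$.

What changes in general? There are two questions. First, if the triangle is replaced by another graph with one cycle, on $k$ vertices, Avoider must control components of all sizes up to $k$, and two rounds of counting no longer suffice. Second, can Enforcer always win for some $b$ of order $n^{3/2}$? For such $b$ Proposition 1 leaves him only bounded values of $\rho$, so $b+1$ must divide one of $N-1,\dots,N-R$ with $R$ bounded. For $n=100$ we have $N=4950$ and
$$N-1=7^2\cdot101,\qquad N-2=2^2\cdot1237,\qquad N-3=3\cdot17\cdot97,$$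
and the only divisor in $[500,1000]$ of any of these three numbers is $707=7\cdot101$. So among the $b$ with $500\le b+1\le1000$ only $b=706$ has $\rho\le3$. The second question is about divisors, and it decides the problem.

## 2. Unicyclic graphs, the upper threshold, and what will be proved

**Definition (unicyclic graph).** A graph $H$ is unicyclic if it is simple, connected and contains exactly one cycle. Write $k=v(H)$ for its number of vertices; thus $k\ge3$. Put
$$\alpha=\frac{k}{k-1}\in\big(1,\tfrac32\big].$$

Examples: the triangle ($k=3$, $\alpha=\frac32$), the triangle with one pendant edge and the cycle $C_4$ (both $k=4$, $\alpha=\frac43$).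

**Definition (the game and its upper threshold).** In the strict $(1:b)$ $H$-game on $K_n$ the rules are those of Section 1, and Avoider wins if and only if his final graph is $H$-free, that is, contains no copy of $H$ as a subgraph. The upper threshold $f^+_H(n)$ is the largest $b$ for which Enforcer has a winning strategy; if there is none, put $f_H^+(n)=0$.

Section 1 showed $f^+_{K_3}(4)=0$, $f^+_{K_3}(5)=2$, and $f^+_{K_3}(n)<n^{3/2}$ for $n\ge 64$.

The problem comes from Małgorzata Bednarska-Bzdęga, Omri Ben-Eliezer, Lior Gishboliner and Tuan Tran, "On the separation conjecture in Avoider-Enforcer games", arXiv:1709.09065 (2017). It is known that for every unicyclic $H$ the threshold $f^+_H(n)$ is of order $n^{\alpha}$ for infinitely many $n$. The conjecture says that $f_H^+(n)=\Theta(n^{\alpha})$, and the task is to decide whether this holds for all sufficiently large $n$. It does not, for any unicyclic $H$.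

**Theorem 2 (Avoider's criterion).** Let $H$ be unicyclic with $k$ vertices. There is $C_1=C_1(k)\ge1$ such that if $b\ge C_1n^{(k+1)/k}$ and $\rho(n,b)>C_1n^k/b^{k-1}$, then Avoider wins the strict $(1:b)$ $H$-game on $K_n$. In particular $f_H^+(n)=O(n^\alpha)$ for all $n$.

**Theorem 3 (the conjecture fails).** For every unicyclic $H$ and every $0<\eta<\frac1{3(k-1)}$ there are infinitely many $n$ with
$$f_H^+(n)<\frac{n^{k/(k-1)}}{(\log n)^\eta};$$
at least $X^{1-o(1)}$ such $n$ lie in $[X,2X]$. Hence $\liminf_{n\to\infty}f_H^+(n)/n^\alpha=0$, and the conjecture is false for every unicyclic $H$.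

Sections 3–5 prove these. Sections 6 and 7 prove two supplements for the triangle, Theorem 5 (a converse to Theorem 2 for even $b$) and Corollary 6 (a lower bound for almost all $n$). They are not used elsewhere.

## 3. Merging the smallest components: proof of Theorem 2

Avoider's rule in Proposition 1 can be described in one phrase: among the free edges between different components, take one for which the new component is smallest. In this form it makes sense for every $k$. The two counting rounds become a recursion on the component size.

**Constants.** Put $\gamma_1=1$ and $\gamma_s=2k^2\sum_{a=1}^{s-1}\gamma_a\gamma_{s-a}$ for $s\ge2$, and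
$$C_1=\max\{k+1,\ \gamma_{k+1}+1,\ k^2\gamma_k\}.$$
Let $b\ge C_1n^{(k+1)/k}$. Then $b\ge kn$ and $b^k\ge C_1^kn^{k+1}>\gamma_{k+1}n^{k+1}$.

**Avoider's rule in turns $i<m$.** Write $C(x)$ for the component of $x$ in Avoider's graph. Among the free edges $uv$ with $C(u)\ne C(v)$, claim one that minimizes $|C(u)|+|C(v)|$.

**Step 1: bookkeeping.** This step fixes the quantities to be bounded. Let $i^*$ be the first turn $i<m$ in which the rule is impossible or creates a component with more than $k$ vertices; if there is no such turn, put $i^*=m$. Before turn $i^*$ Avoider's graph is a forest whose components have at most $k$ vertices. Put $T_1=n$, and for $2\le s\le k$ let $T_s$ be the number of turns $i<i^*$ in which a component with at least $s$ vertices is created.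

At any time up to the start of turn $i^*$, each component with at least $s\ge2$ vertices was created in its last merging turn, and different components have different last merging turns. So at most $T_s$ components have size at least $s$, and together they have at most $kT_s$ vertices. For $s=1$ the bound "at most $kT_1$ vertices" is trivial.

**Step 2: if only large mergers remain, few turns remain.** Suppose that at the start of a turn $i\le i^*$ with $i<m$, every free edge between different components satisfies $|C(u)|+|C(v)|\ge s$, where $2\le s\le k+1$. We claim
$$m-i\le\frac{2k^2}{b}\sum_{a=1}^{s-1}T_aT_{s-a}.\tag{2}$$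
For such an edge put $a=\min(|C(u)|,s-1)$. Then $1\le a\le s-1$ and $|C(u)|\ge a$. Also $|C(v)|\ge s-a$: if $a=|C(u)|$ this is the assumption, and if $a=s-1$ it says $|C(v)|\ge1$. By Step 1, for each $a$ there are at most $kT_a\cdot kT_{s-a}$ such edges (both indices are at most $k$, as $s\le k+1$). At most $(k-1)n/2\le(b+1)/2$ pairs of vertices lie inside components. With (1),
$$(m-i)(b+1)\le\frac{b+1}2+k^2\sum_{a=1}^{s-1}T_aT_{s-a}.$$
Since $m-i\ge1$, $(m-i)-\frac12\ge\frac12(m-i)$. Hence $\frac12(m-i)(b+1)\le k^2\sum_a T_aT_{s-a}$, which gives (2).

**Step 3: the bound on $T_s$.** We show by induction that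
$$T_s\le\gamma_s\,\frac{n^s}{b^{s-1}}\qquad(1\le s\le k).\tag{3}$$
This is clear for $s=1$ and whenever $T_s=0$. Let $2\le s\le k$ and $T_s>0$, and let $i$ be the first turn counted by $T_s$. In turn $i$ the rule chose an edge with $|C(u)|+|C(v)|\ge s$; by minimality all free edges between different components have this property, so (2) applies. All turns counted by $T_s$ lie among $i,\dots,i^*-1$, so
$$T_s\le i^*-i\le m-i\le\frac{2k^2}{b}\sum_{a=1}^{s-1}\gamma_a\frac{n^a}{b^{a-1}}\,\gamma_{s-a}\frac{n^{s-a}}{b^{s-a-1}}=\gamma_s\frac{n^s}{b^{s-1}}.$$

**Step 4: the rule works until the last turn.** We show $i^*=m$. Suppose $i^*<m$. At the start of turn $i^*$ more than $b+1$ edges are free and at most $(b+1)/2$ of them lie inside components, so the rule can be followed. By definition of $i^*$ it then creates a component with at least $k+1$ vertices. By minimality (2) applies with $s=k+1$, and (3) gives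
$$1\le m-i^*\le\gamma_{k+1}\frac{n^{k+1}}{b^k}<1,$$
a contradiction.

**Step 5: a safe last edge.** This step counts the dangerous edges in turn $m$. Avoider's graph is now a forest with components of at most $k$ vertices, and at most $T_k\le\gamma_kn^k/b^{k-1}$ of them have exactly $k$ vertices. An edge between different components keeps it a forest, hence $H$-free. Suppose an edge inside a component creates a copy of $H$. The copy contains a cycle, hence the new edge, and it is connected, so its $k$ vertices lie in that component, which has exactly $k$ vertices. Therefore at most
$$\binom k2T_k\le k^2\gamma_k\frac{n^k}{b^{k-1}}\le C_1\frac{n^k}{b^{k-1}}$$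
edges are dangerous. If $\rho>C_1n^k/b^{k-1}$, some free edge is safe. Avoider takes it and wins.

**Step 6: the upper bound on the threshold.** Note that $\alpha=\frac k{k-1}>\frac{k+1}k$, because $k^2>k^2-1$. If $b>C_1n^\alpha$, then $b\ge C_1n^{(k+1)/k}$ and
$$C_1\frac{n^k}{b^{k-1}}<C_1\cdot C_1^{-(k-1)}=C_1^{2-k}\le1\le\rho .$$
So Avoider wins, and $f_H^+(n)\le C_1n^\alpha$ for all $n$. $\blacksquare$

## 4. From small $\rho$ to a divisor near $n^{2-\alpha}$

Suppose Enforcer wins for some $b$ not much below $n^\alpha$. By Theorem 2, $\rho$ is at most $C_1n^k/b^{k-1}$, which is small, and $b+1$ divides $N-\rho$. The modulus $b+1$ exceeds $n$, so one cannot count the $n\in[X,2X]$ in a residue class modulo $b+1$ with any precision. The complementary divisor $q=(N-\rho)/(b+1)$ is about $n^{2-\alpha}$, a power of $n$ below $n$, so residue classes modulo $q$ can be counted. This leads to the following statement.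

**Theorem 4.** Fix $0<\theta<1$ and $0<\kappa<\frac13$. For all large $X$ there are at least $X^{1-o(1)}$ integers $n\in[X,2X]$ such that no number $\binom n2-r$ with $r$ an integer, $1\le r\le(\log X)^\kappa$, has a divisor
$$q\in\Big[\frac{X^\theta}{\log X},\ X^\theta\log X\Big].$$

**Proof of Theorem 3 from Theorem 4.** Let $0<\eta<\frac1{3(k-1)}$, choose $\kappa$ with $\eta(k-1)<\kappa<\frac13$, and put $\theta=2-\alpha=\frac{k-2}{k-1}\in[\frac12,1)$. Let $X$ be large and let $n\in[X,2X]$ be one of the integers of Theorem 4. We show that Avoider wins for every $b\ge n^\alpha(\log n)^{-\eta}$; this gives $f_H^+(n)<n^\alpha(\log n)^{-\eta}$.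

Since $\alpha>\frac{k+1}k$, we have $b\ge C_1n^{(k+1)/k}$ for $X$ large. By Theorem 2 Avoider wins unless
$$1\le\rho\le C_1\frac{n^k}{b^{k-1}}.$$
Suppose this holds. From the outer inequality $b^{k-1}\le C_1n^k$, so $b\le C_1n^\alpha$. From the lower bound on $b$, $b^{k-1}\ge n^k(\log n)^{-\eta(k-1)}$, so
$$\rho\le C_1(\log n)^{\eta(k-1)}\le(\log X)^\kappa$$
for $X$ large. The number $b+1$ divides $N-\rho$, and $\frac{n^2}3\le N-\rho\le\frac{n^2}2$. So $q=(N-\rho)/(b+1)$ is a divisor of $N-\rho$ with
$$q\le\tfrac12n^{2-\alpha}(\log n)^\eta\le X^\theta\log X,\qquad q\ge\frac{n^2/3}{2C_1n^\alpha}=\frac{n^\theta}{6C_1}\ge\frac{X^\theta}{\log X}.$$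
This contradicts the choice of $n$. So Avoider wins for all these $b$. The count $X^{1-o(1)}$ is that of Theorem 4; letting $X\to\infty$ gives infinitely many $n$ and $\liminf f^+_H(n)/n^\alpha=0$. $\blacksquare$

**The union bound and where it stops.** Put $L=\log X$ and $K=\lfloor L^\kappa\rfloor$. The first idea for Theorem 4 is to discard, for each $q$ in the window and each $r\le K$, the $n\in[X,2X]$ with $q\mid N-r$, and to hope that fewer than $X$ integers are discarded, counted with multiplicity. This fails even for special $r$. From
$$N-\frac{s(s+1)}2=\frac{(n+s)(n-s-1)}2\tag{4}$$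
we see that for odd $q$ the congruence $n\equiv-s\pmod q$ implies $q\mid N-r$ with $r=\frac{s(s+1)}2$, and $r\le s^2\le K$ for $s\le\sqrt K$. Each pair $(q,s)$ discards at least $\frac Xq-1\ge\frac X{2q}$ integers. The sum of $\frac1q$ over odd $q\in[X^\theta/L,X^\theta L]$ is $\log L+o(1)$. So with multiplicity at least $\frac X2\lfloor\sqrt K\rfloor(\log L+o(1))$ integers are discarded, more than $X$.

The count is inflated because one number $N-r$ with many small prime factors has many divisors and is counted once for each divisor in the window. The remedy is to look only at those $n$ for which every $N-r$, $1\le r\le K$, has essentially no small prime factors. For them the sum runs only over divisors $q$ without small prime factors, and a sieve shows that there are few such $q$. Small factors cannot be removed altogether: among $K$ consecutive numbers many are even. So the primes up to $4K$ will be fixed in advance, in such a way that they divide $N-r$ exactly as often as they divide $r$.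

## 5. Integers $n$ whose numbers $\binom n2-r$ are sieved: proof of Theorem 4

**Notation.** $p$ always denotes a prime, $v_p(x)$ the exponent of $p$ in $x$, and $\omega(d)$ the number of distinct primes dividing $d$. We use Mertens' theorems: $\sum_{p\le x}\frac1p=\log\log x+O(1)$, and $\prod_{p\le x}(1-\frac1p)^{-1}$ is of order $\log x$. Set
$$L=\log X,\quad K=\lfloor L^\kappa\rfloor,\quad w=4K,\quad z=\exp\Big(\frac{(1-\theta)L}{1000\,K\log L}\Big).$$
All statements are for $X$ large, and constants in $\ll$ depend only on $\theta,\kappa$. Note that $\log z=o(L)$ and $z>8K+1>w$.

**Definition (rough).** A positive integer is rough if all its prime factors exceed $z$; the number $1$ is rough. If $z$ were $3$, then $35$ would be rough and $15$ would not.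

**Step 1: freezing the primes up to $w$.** We restrict $n$ so that these primes divide $N-r$ exactly as often as they divide $r$. For $p\le w$ let $e_p$ be least with $p^{e_p}>K$, and let $M=2\prod_{p\le w}p^{e_p}$. Since $p^{e_p-1}\le K$, we have $p^{e_p}\le wK=4K^2$, so $\log M\le\log2+4K\log(4K^2)=o(L)$. From now on
$$n=Mt,\qquad t\in I=\Big(\frac XM,\frac{2X}M\Big],\qquad Y=\frac XM,\qquad N=\frac{n(n-1)}2 .$$
For $p\le w$ we have $v_p(N)\ge e_p$; for $p=2$ the extra factor $2$ in $M$ pays for the denominator. If $1\le r\le K$, then $v_p(r)<e_p$, because $r\le K<p^{e_p}$. Hence $v_p(N-r)=v_p(r)$ for all $p\le w$. As $r\le K\le w$, all primes of $r$ are among these, and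
$$N-r=r\cdot(\text{an integer all of whose prime factors exceed }w)\qquad(1\le r\le K).\tag{5}$$

For instance, if $K=2$, then $w=8$, $e_2=2$, $e_3=e_5=e_7=1$ and $M=2\cdot4\cdot3\cdot5\cdot7=840$. For $n=840$ we get $N=352380$, and $N-1=352379$ is coprime to $2\cdot3\cdot5\cdot7=210$, while $N-2=2\cdot176189$ with $176189$ coprime to $210$.

**Step 2: the conditions at the primes in $(w,z]$.** This step sets up the sieve. Let $\mathcal P$ be the set of primes in $(w,z]$, and for $p\in\mathcal P$ let $\Omega_p$ be the set of residues $t\bmod p$ with $p\mid\prod_{r\le K}(N-r)$. We have
$$8(N-r)=(2n-1)^2-(8r+1).\tag{6}$$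
Since $n=Mt$ and $p\nmid2M$, for each $r$ at most two residues $t$ satisfy $p\mid N-r$. So $\nu(p):=|\Omega_p|\le2K$ and, as $p>4K$, $\nu(p)/p\le\frac12$. In what follows $D$ always denotes a squarefree number composed of primes of $\mathcal P$, and $\nu(D)=\prod_{p\mid D}\nu(p)$. Put
$$V=\prod_{p\in\mathcal P}\Big(1-\frac{\nu(p)}p\Big),\qquad E=\sum_{p\in\mathcal P}\frac{\nu(p)}p\le E^*:=4K\log L ,$$
where the inequality holds because $\sum_{p\le z}\frac1p\le\log\log z+O(1)\le2\log L$. On $[0,\frac12]$ we have $1-x\ge e^{-2x}$: the difference is concave, it vanishes at $0$, and it is positive at $\frac12$. Hence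
$$V\ge e^{-2E}\ge e^{-2E^*}=X^{-o(1)}.\tag{7}$$

**Step 3: counting sieved $t$ in a residue class.** The union bound will be applied inside the sieved set, so we need its size in every residue class to a rough modulus.

**Claim.** Let $d\le X^\theta L$ be rough and $a$ a residue modulo $d$. The number $S$ of $t\in I$ with $t\equiv a\pmod d$ and $t\bmod p\notin\Omega_p$ for all $p\in\mathcal P$ satisfies
$$\frac{VY}{2d}\le S\le\frac{3VY}{2d}.$$

*Proof.* Let $A_D$ be the number of $t\in I$ with $t\equiv a\pmod d$ and $t\bmod p\in\Omega_p$ for all $p\mid D$. Since $\gcd(d,D)=1$, these $t$ form $\nu(D)$ residue classes modulo $dD$, so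
$$\Big|A_D-\nu(D)\frac Y{dD}\Big|\le\nu(D).\tag{8}$$
The full inclusion–exclusion sum has too many terms for this error, so we truncate it. Let $j=\lceil20E^*\rceil$. For $h\ge1$, $\sum_{i<j}(-1)^i\binom hi=(-1)^{j-1}\binom{h-1}{j-1}$, and $\binom{h-1}{j-1}\le\binom{h-1}{j-1}+\binom{h-1}j=\binom hj$. For $h=0$ the sum is $1$. Hence
$$\Big|\mathbf 1_{h=0}-\sum_{i<j}(-1)^i\binom hi\Big|\le\binom hj\qquad(h\ge0).\tag{9}$$
Apply (9) with $h$ the number of $p\in\mathcal P$ with $t\bmod p\in\Omega_p$, and sum over the $t\in I$ with $t\equiv a\pmod d$; the sum of $\binom hi$ is $\sum_{\omega(D)=i}A_D$. Apply (9) also with $h$ the number of occurring events among independent events of probabilities $\nu(p)/p$, $p\in\mathcal P$, and take expectations; now $h=0$ has probability $V$, and $\binom hi$ has expectation $\sum_{\omega(D)=i}\nu(D)/D$. This gives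
$$\Big|S-\sum_{\omega(D)<j}\mu(D)A_D\Big|\le\sum_{\omega(D)=j}A_D,\qquad\Big|V-\sum_{\omega(D)<j}\frac{\mu(D)\nu(D)}D\Big|\le\sum_{\omega(D)=j}\frac{\nu(D)}D,$$
where $\mu$ is the Möbius function. Insert (8) and use $\sum_{\omega(D)=j}\nu(D)/D\le E^j/j!$ to get
$$\Big|S-\frac{VY}d\Big|\le\frac{2Y}d\cdot\frac{E^j}{j!}+\sum_{\omega(D)\le j}\nu(D).$$
We bound both terms by $\frac{VY}{4d}$.

For the first, $\frac{E^j}{j!}\le\big(\frac{eE^*}j\big)^j\le\big(\frac e{20}\big)^{20E^*}\le e^{-30E^*}$, so by (7) it is at most $\frac{2Y}de^{-30E^*}\le\frac Y{4d}e^{-2E^*}\le\frac{VY}{4d}$.

For the second, expanding a power shows $\sum_{\omega(D)\le j}\nu(D)\le\big(1+\sum_{p\in\mathcal P}\nu(p)\big)^j\le(2Kz)^j$. Here $j\le21E^*=84K\log L$ and $\log(2Kz)\le2\log z$, so the logarithm of this bound is at most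
$$168\,K\log L\cdot\frac{(1-\theta)L}{1000\,K\log L}<\frac{(1-\theta)L}5 .$$
On the other hand $\frac{VY}{4d}\ge X^{1-\theta-o(1)}$, because $Y=X^{1-o(1)}$ and $d\le X^\theta L$. So the second term is also at most $\frac{VY}{4d}$. $\blacksquare$

This is where the size of $z$ comes from: about $K\log L$ inclusion–exclusion levels are needed, and $z$ to that power must stay below $X^{1-\theta}$.

Let $\mathcal T$ be the set of $t\in I$ with $t\bmod p\notin\Omega_p$ for all $p\in\mathcal P$. The claim with $d=1$ gives $|\mathcal T|\ge VY/2$.

**Step 4: a bad $t$ produces a rough divisor.** This step replaces arbitrary divisors by rough ones. Call $t\in\mathcal T$ bad if $q\mid N-r$ for some $1\le r\le K$ and some $q\in[X^\theta/L,X^\theta L]$. In that case, by (5) and the definition of $\mathcal T$, $N-r=rR$ with $R$ rough, and $\gcd(r,R)=1$ because $r\le K<z$. Hence $q=q'd$ with $q'=\gcd(q,r)\le K$ and $d=\gcd(q,R)$ rough. So $d\mid N-r$ and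
$$d\in[D_1,D_2],\qquad D_1=\frac{X^\theta}{KL},\qquad D_2=X^\theta L .$$

**Step 5: the union bound inside $\mathcal T$.** Fix $r$ and a rough $d\in[D_1,D_2]$. We count the $t\in\mathcal T$ with $d\mid N-r$. As $d$ is odd, (6) turns the condition into $(2Mt-1)^2\equiv8r+1\pmod d$. Every prime $p\mid d$ satisfies $p>z>8r+1>0$, so $p$ is odd and $p\nmid2M$, $p\nmid8r+1$. Let $p^e$ exactly divide $d$. If $x^2\equiv y^2\equiv8r+1\pmod{p^e}$, then $p^e\mid(x-y)(x+y)$, and $p$ cannot divide both factors, since otherwise $p\mid2x$ and $p\mid8r+1$. So $y\equiv\pm x$, and there are at most two roots. As $2M$ is invertible modulo $p^e$, there are at most two residues $t$ modulo $p^e$, hence at most $2^{\omega(d)}$ residues modulo $d$. By the claim, each contains at most $\frac{3VY}{2d}$ elements of $\mathcal T$. Summing over $r$ and $d$,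
$$\#\{\text{bad }t\}\le\frac32VY\cdot K\cdot\Sigma,\qquad\Sigma:=\sum_{\substack{d\in[D_1,D_2]\\ d\text{ rough}}}\frac{2^{\omega(d)}}d.\tag{10}$$
It remains to show $K\Sigma\to0$.

**Step 6: bounding $\Sigma$.** The gain comes from the scarcity of rough numbers. Since $2^{\omega(d)}$ is at most the number of ordered pairs $(u,v)$ with $uv=d$, divisors of rough numbers are rough, and $\min(u,v)\le\sqrt{D_2}$,
$$\Sigma\le2\sum_{\substack{u\le\sqrt{D_2}\\u\text{ rough}}}\frac1u\sum_{\substack{v\in[D_1/u,\,D_2/u]\\v\text{ rough}}}\frac1v .$$
In the inner sum $v\ge D_1/\sqrt{D_2}=X^{\theta/2}/(KL^{3/2})\ge2z^2$, because $\log z=o(L)$.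

We use the large sieve (Montgomery–Vaughan, *The large sieve*, Mathematika 20 (1973)): an interval containing $\Lambda$ integers contains at most
$$\frac{\Lambda+z^2}{G},\qquad G=\sum_{l\le z}\frac{\mu^2(l)}{\varphi(l)},$$
integers free of primes $\le z$. Here $G\ge\log z$: for squarefree $l$, $\frac1{\varphi(l)}=\prod_{p\mid l}\big(\frac1p+\frac1{p^2}+\cdots\big)$ is the sum of $\frac1x$ over all $x$ whose set of prime divisors is that of $l$, and every $x\le z$ occurs for exactly one $l\le z$, so $G\ge\sum_{x\le z}\frac1x\ge\log z$.

Hence for $y\ge z^2$ the interval $(y,2y]$ contains at most $\frac{y+1+z^2}{\log z}\le\frac{3y}{\log z}$ rough integers, which contribute at most $\frac3{\log z}$ to $\sum\frac1v$. Since $D_2/D_1=KL^2\le L^3$, the range of $v$ is covered by at most $10\log L$ intervals $(y,2y]$ with $y=2^i\frac{D_1}{2u}$, $i\ge0$, and all these $y$ are at least $z^2$. So the inner sum is at most $30\log L/\log z$. For the outer sum, $\sqrt{D_2}\le X$, and Mertens gives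
$$\sum_{\substack{u\le X\\u\text{ rough}}}\frac1u\le\prod_{z<p\le X}\Big(1-\frac1p\Big)^{-1}\ll\frac L{\log z}.$$
Altogether, inserting $\log z$,
$$K\Sigma\ll\frac{K\,L\log L}{(\log z)^2}\ll\frac{K^3(\log L)^3}{L}\longrightarrow0,\tag{11}$$
because $K^3\le L^{3\kappa}$ and $3\kappa<1$. This is the only place where $\kappa<\frac13$ is needed.

**Step 7: conclusion.** By (10) and (11) at most $VY/4$ of the at least $VY/2$ elements of $\mathcal T$ are bad. So at least $VY/4=X^{1-o(1)}$ elements $t\in\mathcal T$ are not bad. The corresponding distinct $n=Mt$ lie in $[X,2X]$ and have the required property; note that an integer $r\le(\log X)^\kappa$ satisfies $r\le K$. $\blacksquare$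

## 6. Enforcer's side for the triangle

Is a small $\rho$ really enough for Enforcer? For triangles and even $b$ it is, up to constants.

**Theorem 5 (converse for the triangle).** There are absolute constants $c_0,C_0>0$ such that if $b$ is even, $b\ge C_0n$ and $\rho(n,b)\le c_0n^3/b^2$, then Enforcer wins the strict $(1:b)$ $K_3$-game on $K_n$.

So for $H=K_3$ and large even $b\ge C_1n^{4/3}$ the criterion of Theorem 2 is sharp up to the constant.

The plan reverses the count in Proposition 1. Enforcer first makes Avoider build about $n^2/b$ single edges $uu'$. Then he arranges that nearly every Avoider move joins some $uu'$ to a new vertex $w$ while the third edge stays free. There are about $\frac{n^2}b\cdot n$ edges for this, hence about $n^3/b^2$ turns.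

**Constants.** Let $c_0=10^{-4}$, $C_0=100$, $b$ even, $b\ge C_0n$ and $1\le\rho\le c_0n^3/b^2$. Then $b^2\le c_0n^3$. With $b\ge C_0n$ this gives $n\ge C_0^2/c_0=10^8$, and $n^2/b\ge n^{1/2}c_0^{-1/2}\ge C_0/c_0=10^6$. Also $n\le b/100$.

**Definition (live path).** A live path is a path $xyz$ of Avoider's edges whose closing edge $xz$ is free.

For example, on $K_5$ in Section 1, after Avoider's edges $12$ and $45$ and then $14$, the path $1\,4\,5$ is live as long as $15$ is free. If Avoider claims the closing edge of a live path, he has a triangle and loses. We assume he never does.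

**Step 1: $\rho$ closing edges suffice.** This is the final stage of Enforcer's strategy. *If at the start of an Avoider turn there is a set $\mathcal L$ of at least $\rho$ distinct free closing edges of live paths, Enforcer wins.* From now on he claims an edge of $\mathcal L$ only when no other edge is free. Avoider's last turn, with exactly $\rho$ free edges, is the present one or a later one. If Enforcer has claimed an edge of $\mathcal L$ before it, then all free edges are in $\mathcal L$. Otherwise all of $\mathcal L$ is still free, so $|\mathcal L|=\rho$, and again all free edges are in $\mathcal L$. In both cases Avoider must claim an edge of $\mathcal L$ and loses.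

**Step 2: Stage 1, the rules.** This stage creates many single edges and protects the edges needed later. Split $V(K_n)=P\sqcup Z$ with $|P|=\lceil n/2\rceil$. "Isolated" means isolated in Avoider's current graph. Before each Avoider turn Enforcer maintains:

* (I1) every component of Avoider's graph is a vertex, a single edge, or a live path;
* (I2) no edge is free between two distinct nontrivial components, between a nontrivial component and an isolated vertex of $P$, or between a live path component and an isolated vertex;
* (I3) Enforcer has claimed no edge between two isolated vertices at least one of which is in $Z$, and no edge between a single-edge component and an isolated vertex of $Z$.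

Free edges between isolated vertices of $P$ are called reserve edges; Enforcer uses them as waiting moves. Stage 1 stops at the first Avoider turn with at least $\rho$ live paths (then Step 1 applies) or with fewer than $2b$ reserve edges. At the start of the game (I1)–(I3) hold trivially.

**Step 3: Stage 1, the invariants persist.** Consider a round that begins with at least $2b$ reserve edges. By (I1) and (I2), apart from closing edges, Avoider can only join two isolated vertices, or join a single-edge component $uu'$, at $u$ say, to an isolated $w\in Z$. In the second case $u'w$ is free: Enforcer has not claimed it by (I3), and $w$ was isolated. So $u'uw$ is live, as (I1) requires.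

Enforcer first claims all free edges that violate (I2). Since (I2) held before, they all touch the new component, which has at most three vertices, so there are at most $3n\le b$ of them. None is a closing edge, since closing edges lie inside components. Claiming them does not violate (I3): each joins two nontrivial components, or a nontrivial component to an isolated vertex of $P$, or a live path to an isolated vertex, and (I3) protects no such edge.

Then he completes his move with reserve edges, which lie inside $P$ and are not protected by (I3) either. There are enough: of the at least $2b$ reserve edges Avoider's move destroys at most $2n\le b$. Finally, if a new single-edge component was created, both its ends were isolated before, so the second clause of (I3) for it follows from the first clause before the move. Thus (I1)–(I3) hold again. At least $2b-2n-b>0$ reserve edges remain, so there is a next Avoider turn. As the game is finite, Stage 1 does stop at some Avoider turn.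

**Step 4: Stage 1, the outcome.** We count what Stage 1 has produced if it stops after $t$ rounds with fewer than $\rho$ live paths. Initially there are $\binom{|P|}2\ge n^2/9$ reserve edges, and a round destroys at most $b+2n\le2b$. Fewer than $2b$ are left, so $t\ge\frac{n^2}{18b}-1\ge\frac{n^2}{20b}$. Each round creates a single-edge component or turns one into a live path, and fewer than $\rho$ rounds do the latter. So the number of single-edge components is at least
$$t-2\rho\ge\frac{n^2}{20b}-\frac{2c_0n^3}{b^2}\ge\frac{n^2}{40b},$$
where we used $\frac{2c_0n^3}{b^2}\le\frac{2c_0}{C_0}\cdot\frac{n^2}b$. Since $t(b+1)\le N$, $t\le\frac{n^2}{2b}\le\frac n{200}$, so at most $n/100$ vertices are non-isolated. Hence the set $W$ of isolated vertices in $Z$ satisfies $\frac n3\le|W|\le\frac n2$.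

**Step 5: Stage 2, pairs and junk.** This step names the edges on which Stage 2 is played. Fix $g=\lceil\frac{n^2}{50b}\rceil\le\frac{n^2}{40b}$ single-edge components $u_iu_i'$, $1\le i\le g$; note $g\le n/8$. For $i\le g$ and $w\in W$ the pair $\pi(i,w)=\{u_iw,u_i'w\}$ consists of two free edges, by (I3). Let $A=\{1,\dots,g\}$ and $B=W$ initially. A pair $\pi(i,w)$ with $i\in A$, $w\in B$ is full if both its edges are free.

The live paths of Stage 1 are recorded at the start. When Avoider claims an edge of a full pair $\pi(i,w)$ with $i\in A$, $w\in B$, he creates a live path whose closing edge is the other edge of the pair: after $u_iw$, the path $wu_iu_i'$ has closing edge $u_i'w$. It is recorded, $i$ is deleted from $A$, and $w$ from $B$. Junk means free edges that are neither in a pair with $i\in A$, $w\in B$ nor closing edges of recorded live paths. Such a deletion turns at most $2(g+|W|)\le2n\le b$ pair edges into junk. The recorded closing edges are distinct: those of Stage 2 contain distinct $w\in W$, and those of Stage 1 lie inside live path components of Stage 1, which contain no vertex of $W$.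

**Step 6: Stage 2, Enforcer's move.** If Enforcer claimed only one edge of each pair, Avoider could take the other edges without creating live paths; so pairs should be claimed whole. Enforcer claims junk as long as possible. If the junk is exhausted with $c$ edges still to claim, he claims full pairs. If $c$ is odd, one edge is claimed singly: the exceptional edge if there is one, otherwise one edge of a full pair, whose other edge then becomes exceptional. If $c$ is even, an existing exceptional edge is left. If the pair of the exceptional edge loses its $i$ or its $w$, that edge becomes junk and is no longer exceptional. If these rules cannot be followed, he plays arbitrarily; we shall see that this does not happen before the goal is reached. As long as the rules are followed, at every Avoider turn there is at most one exceptional edge, every other pair with $i\in A$, $w\in B$ is full or has no free edge, and Enforcer claims no recorded closing edge. As soon as $\rho$ live paths are recorded at an Avoider turn, Step 1 applies. Suppose, for a contradiction, that this never happens.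

**Step 7: the junk runs out while many pairs are left.** Let $F$ be the number of free pair edges with $i\in A$, $w\in B$. Before any Avoider turn, Avoider has taken edges of full pairs fewer than $\rho$ times, so he has done this at most $\rho$ times by any Enforcer turn. Until the junk is first exhausted in an Enforcer turn, Enforcer takes only junk, all pairs are full, and $F$ decreases only when Avoider takes an edge of a full pair, by at most $2n+2\le3n$ each time. Initially $F=2g|W|\ge\frac{n^3}{75b}$. Moreover
$$2g|W|-3n\rho-b\ge\frac{n^3}{75b}-\frac{3c_0}{C_0}\cdot\frac{n^3}b-c_0\frac{n^3}b\ge\frac{n^3}{100b}>0,\tag{12}$$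
where $3n\rho\le3c_0\frac{n^4}{b^2}\le\frac{3c_0}{C_0}\cdot\frac{n^3}b$ and $b=\frac{b^2}b\le c_0\frac{n^3}b$. At the end of the game $F=0$. So there is a first Enforcer turn in which the junk is exhausted. In that turn he takes at most $b$ pair edges; all pairs are full and (12) shows there are enough, so the rules can be followed. Edges remain free, so there is a next Avoider turn; it is clean, that is, there is no junk, and it has $F\ge\frac{n^3}{100b}$.

**Step 8: a long run of clean turns.** At a clean turn with $F\ge2b$ Avoider takes an edge of a full pair or the exceptional edge, since no other edge except recorded closing edges is free. In the first case let $J\le2n\le b$ be the number of edges turned into junk; then $F$ drops by $J+2$. Enforcer claims the $J$ junk edges and $b-J$ pair edges, which are available because $F$ was at least $2b$ and at most one free pair edge is exceptional. So $F$ drops by at most $b+2$ in the round. In the second case $F$ drops by $1+b$. In both cases $F$ stays positive and the next turn is clean. Hence, using $b^2\le c_0n^3$, there are at least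
$$\frac{n^3/(100b)-2b}{b+2}\ge\frac{n^3}{300b^2}\ge\frac{3c_0n^3}{b^2}\ge3\rho\ge\rho+2$$
consecutive clean turns.

**Step 9: parity limits the exceptional edge to one use.** At each of these clean turns Avoider either creates a recorded live path or takes the exceptional edge. We show that the latter happens at most once. Right after it there is neither junk nor an exceptional edge, and since $b$ is even Enforcer takes $b/2$ full pairs. From then on, every pair with a free edge and $i\in A$, $w\in B$ is full, so an Avoider move in a full pair turns only full pairs, an even number $J$ of edges, into junk. Then $c=b-J$ is even, and no exceptional edge appears again. So the first $\rho+1$ of the clean turns create at least $\rho$ live paths, which are recorded at the next clean Avoider turn. This contradicts the assumption. Hence $\rho$ live paths are recorded at some Avoider turn, and Enforcer wins by Step 1. $\blacksquare$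

## 7. A second moment: the triangle threshold for almost all $n$

**Corollary 6.** If $\psi(n)\to\infty$, then $f^+_{K_3}(n)\ge\dfrac{n^{3/2}}{\psi(n)\log n}$ for almost all $n$ (a set of density $1$).

Theorem 5 asks for an even $b$, not much smaller than $n^{3/2}$, with $\rho$ small. Identity (4) shows where to look. If an odd prime $u$ slightly below $\sqrt n$ satisfies $2u\mid n+s$ with $s$ small, then $u(n-s-1)$ divides $N-\frac{s(s+1)}2$. So we must show that for almost all $n$ some $n+s$ with small $s$ is divisible by such a $2u$.

**Step 1: parameters.** Replacing $\psi(n)$ by $\min\{\log n,\inf_{i\ge n}\psi(i)\}$, which still tends to infinity, only strengthens the statement. So we may assume that $\psi(n)\le\log n$ and that $\psi$ is nondecreasing. Let $X$ be a large integer and $\psi_1=\sqrt{\psi(X)}$. Let $S$ be the least even integer with $S\ge\psi_1\log X$, let $c_1=\sqrt{c_0}/4$ and $U=c_1X^{1/2}/S$, and let $u,u'$ run over the primes in $(U,2U]$. Then $S<U$, and $u$ is odd. For $n\in(X,2X]$ let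
$$h(n)=\#\{u:\ n+s\equiv0\ (\mathrm{mod}\ 2u)\text{ for some }1\le s\le S\};$$
for given $u$ and $n$ there is at most one such $s$, as $S<2u$. Put $\mu_u=\frac S{2u}$ and $\mu=\sum_u\mu_u$. By the prime number theorem (or Chebyshev's bounds) there are about $U/\log U$ primes in $(U,2U]$ up to constant factors, and $\log U$ is of order $\log X$. So $\mu$ is of order $S/\log X$, and $\mu\to\infty$.

**Step 2: almost all $n$ have $h(n)\ge1$.** We compute the second moment of $h(n)-\mu$. For each $s$ the number of $n\in(X,2X]$ with $n\equiv-s\pmod{2u}$ is $\frac X{2u}+O(1)$, so a given $u$ is counted for $X\mu_u+O(S)$ values of $n$. For $u\ne u'$ the congruences $n\equiv-s\pmod{2u}$ and $n\equiv-s'\pmod{2u'}$ are compatible if and only if $s\equiv s'\pmod2$. As $S$ is even, exactly $S^2/2$ pairs $(s,s')$ satisfy this, and each gives one class modulo $2uu'$. So $u$ and $u'$ are both counted for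
$$\frac{S^2}2\Big(\frac X{2uu'}+O(1)\Big)=X\mu_u\mu_{u'}+O(S^2)$$
values of $n$. Write $\pi=\pi(2U)\ll U/\log X$ for the number of primes up to $2U$. Then
$$\sum_{X<n\le2X}h(n)=X\mu+O(S\pi),\qquad\sum_{X<n\le2X}h(n)^2\le X\mu+X\mu^2+O(S\pi+S^2\pi^2),$$
and therefore
$$\sum_{X<n\le2X}(h(n)-\mu)^2\le X\mu+O\big(S\pi+S^2\pi^2+\mu S\pi\big)=X\mu+o(X),$$
because $S\pi\ll SU/\log X\ll X^{1/2}/\log X$ and $\mu\ll S/\log X\ll(\log X)^{1/2}$. Each $n$ with $h(n)=0$ contributes $\mu^2$ to the left side. So $h(n)=0$ for only $O(X/\mu)+o(X)=o(X)$ values of $n\in(X,2X]$.

**Step 3: from $h(n)\ge1$ to a win for Enforcer.** Let $2u\mid n+s$ with $1\le s\le S$, and put $d=u(n-s-1)$ and $b=d-1$. Since $n+s$ is even, $n-s-1=(n+s)-(2s+1)$ is odd; so $d$ is odd and $b$ is even. By (4),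
$$N-\frac{s(s+1)}2=\frac{(n+s)(n-s-1)}2=d\cdot\frac{n+s}{2u},$$
so $b+1=d$ divides $N-\frac{s(s+1)}2$. Since $1\le\frac{s(s+1)}2\le S^2<d$, we get $\rho(n,b)=\frac{s(s+1)}2\le S^2$. Moreover $b\le2U\cdot2X=4c_1X^{3/2}/S$, so
$$\frac{n^3}{b^2}\ge\frac{S^2}{16c_1^2}=\frac{S^2}{c_0},$$
and $\rho\le c_0n^3/b^2$. Finally $b\ge C_0n$ for $X$ large, because $u>U\to\infty$. By Theorem 5 Enforcer wins.

**Step 4: the bound.** Hence for all but $o(X)$ of the $n\in(X,2X]$,
$$f^+_{K_3}(n)\ge b\gg UX\gg\frac{X^{3/2}}{\psi_1\log X},$$
where we used $S\le2\psi_1\log X$. For $n\in(X,2X]$ we have $\frac{n^{3/2}}{\psi(n)\log n}\le\frac{(2X)^{3/2}}{\psi(X)\log X}=\frac{2^{3/2}X^{3/2}}{\psi_1^2\log X}$. Since $\psi_1\to\infty$, this is smaller than the previous lower bound for $X$ large. Summing the exceptional sets over dyadic ranges $(X,2X]$ shows that the exceptional $n$ have density $0$. $\blacksquare$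

Theorem 5 and Corollary 6 are proved here only for $H=K_3$, the former only for even $b$, and it is not claimed that the exponents of $\log n$ in Theorem 3 and Corollary 6 are optimal.
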